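# Zigzags without curvature: a nowhere locally affine continuous function in a type B expansion of $(\mathbb R,<,+,0)$

## 1. Polynomial pieces of functions definable in type B expansions

Suppose we may use only order, addition and the function $f(x)=x^2$ on $[0,1]$. For $x,y\in[0,\frac12]$,
$$f(x+y)-f(x)-f(y)=2xy ,$$
so multiplication near $0$ is available as well. One curved function turns additive structure into field structure. In the class of structures below, field structure is forbidden, so definable functions that are polynomial somewhere must be affine there. We first make this precise, and then ask about continuous functions with no polynomial piece at all.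

Throughout, $\mathcal R$ is an expansion of the ordered additive group $(\mathbb R,<,+,0)$, and "definable" means "$\mathcal R$-definable, possibly with parameters from $\mathbb R$".

**Definition (dense $\omega$-order).** A *dense $\omega$-order* is a definable subset of $\mathbb R$ that is dense in some nonempty open interval and admits a definable ordering with order type $\omega$.

For example, let $D$ be the set of dyadic rationals in $[0,1]$. List its elements by increasing reduced denominator, and by size among equal denominators: $0,1,\frac12,\frac14,\frac34,\frac18,\dots$ This has order type $\omega$, and $D$ is a dense $\omega$-order in every $\mathcal R$ that defines both $D$ and this ordering.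

**Definition (types A, B, C).** $\mathcal R$ is *type A* if it does not admit a dense $\omega$-order, *type C* if it defines all bounded Borel subsets of all $\mathbb R^k$, and *type B* if it is neither type A nor type C. Every $\mathcal R$ is exactly one of type A, B or C.

The group $(\mathbb R,<,+,0)$ is type A: its definable subsets of $\mathbb R$ are finite unions of points and intervals, and such a set, if dense in an interval, contains an interval and is uncountable. The structure $(\mathbb R,<,+,\cdot,\mathbb Z)$ defines all Borel sets, so it is type C. For type B we rely on Fact 2 below.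

**Definition (locally affine).** A function $g$ on $[0,1]$ is *locally affine* on an open set $U\subseteq[0,1]$ if every point of $U$ has a neighborhood in $[0,1]$ on which $g$ has the form $x\mapsto ax+b$.

Here is the question, from "Continuous Regular Functions" by Block Gorman, Hieronymi, Kaplan, Meng, Walsberg, Wang, Xiong and Yang (arXiv:1901.03366, 2019). *Let $f:[0,1]\to\mathbb R$ be continuous and definable. If $\mathcal R$ is type B, must $f$ be locally affine on a dense open subset of $[0,1]$?*

Two known facts form the background.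

**Fact 1.** Type B expansions are not of field-type: there is no interval $I$ with definable $\oplus,\otimes:I^2\to I$ and $0_I,1_I\in I$ such that $(I,<,\oplus,\otimes,0_I,1_I)\cong(\mathbb R,<,+,\cdot,0,1)$.

**Fact 2.** For an integer $r\ge2$ let $\mathcal T_r=(\mathbb R,<,+,\mathbb Z,V_r)$, where $V_r(x,u,d)$ holds if and only if $u$ is an integer power of $r$, $d\in\{0,\dots,r-1\}$, and some base-$r$ expansion of $x$ has digit $d$ in the position corresponding to $u$. Then $\mathcal T_r$ is type B (the set of $x\in[0,1]$ with a finite base-$r$ expansion is a dense $\omega$-order), and every continuous $\mathcal T_r$-definable $f:[0,1]\to\mathbb R$ is locally affine on a dense open subset of $[0,1]$.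

**Lemma 1.** If a definable function coincides with a polynomial of degree at least $2$ on some nonempty open interval $J$, then $\mathcal R$ is of field-type.

**Proof.** **Step 1: reduce to degree $2$.** Let $f$ have degree $d\ge3$ on $J$, with leading coefficient $\gamma$. For small $t>0$ the set $J\cap(J-t)$ is a nonempty open interval, and there $x\mapsto f(x+t)-f(x)$ is definable and polynomial of degree $d-1$, with leading coefficient $d\gamma t\ne0$. Iterate until the degree is $2$.

**Step 2: define multiplication on bounded boxes.** Let $f$ have degree $2$ on $J$ with leading coefficient $\alpha$. Replacing $f$ by $-f$, assume $\alpha>0$. Choose $p\in J$ and $\delta>0$ with $p+2\delta\in J$. For $x,y\in[0,\delta]$ put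
$$B(x,y)=f(p+x+y)-f(p+x)-f(p+y)+f(p)=cxy,\qquad c=2\alpha .$$
So $B$ is definable. We must remove $c$. Fix reals $t\ge 0$ and $R>0$, and choose $N\in\mathbb N$ with $R/N\le\delta$ and $t/(cN)\le\delta$. For $x\in[0,R]$,
$$N^2B\Bigl(\frac xN,\frac t{cN}\Bigr)=N^2\,c\,\frac xN\,\frac t{cN}=tx .$$
Multiplication and division by the integer $N$ are definable from $+$, so $x\mapsto tx$ is definable on $[0,R]$. With $t=1/c$ and $R=c\delta^2$ we obtain $xy=\frac1cB(x,y)$ on $[0,\delta]^2$. For any $R$ we then obtain $xy=N^2\cdot\frac xN\cdot\frac yN$ on $[0,R]^2$ for $N$ large, and by cases on signs multiplication is definable on $[-R,R]^2$.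

**Step 3: transport the real field to $I=(-1,1)$.** The map $\tau(t)=t/(1+|t|)$ is an increasing bijection $\mathbb R\to I$ with inverse $s\mapsto s/(1-|s|)$. Let $\oplus,\otimes$ be the operations on $I$ that make $\tau$ an isomorphism. For $s,t\in I$ put $D=(1-|s|)(1-|t|)\in(0,1]$ and $n=s(1-|t|)+t(1-|s|)$, so $|n|\le2$. Then $\tau^{-1}(s)+\tau^{-1}(t)=n/D$ and $\tau^{-1}(s)\tau^{-1}(t)=st/D$, hence
$$s\oplus t=\frac n{D+|n|},\qquad s\otimes t=\frac{st}{D+|st|}.$$
So $u=s\oplus t$ is the unique $u\in I$ with $u\,(D+|n|)=n$, and similarly for $\otimes$. All factors lie in $[-3,3]$, so Step 2 makes both operations definable. With $0_I=0$ and $1_I=\tau(1)=\frac12$, $\mathcal R$ is of field-type. $\square$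

**Proposition 2.** Let $\mathcal R$ be type B and let $f:[0,1]\to\mathbb R$ be continuous and definable. If every point of a dense open set $U\subseteq[0,1]$ has a neighborhood in $[0,1]$ on which $f$ is polynomial, then $f$ is locally affine on $U$.

**Proof.** Such a neighborhood contains a nonempty open interval. If the polynomial had degree at least $2$, Lemma 1 would make $\mathcal R$ of field-type, against Fact 1. $\square$

What changes in general? Lemma 1 needs an interval on which $f$ has curvature that we can extract by differences. Smoothness is enough for that: it is known (attributed to Marker–Peterzil–Pillay) that a definable non-affine $C^2$ function yields a definable ordered field on some open interval, so by Fact 1 every definable $C^2$ function in a type B expansion is affine. (We do not use this.) But a merely continuous function can be built from affine pieces at every scale, with slopes $\pm M_n$ at scale $n$, and never show any curvature. We shall build such functions in type B expansions, so the answer to the question is **no**.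

## 2. The theorem on nowhere affine definable functions

Fix any sequence of rationals $r_n\in(1,3]$ $(n\ge1)$ and put $M_n=r_1\cdots r_n$.

**Theorem 3.** There are reals $1=v_1>v_2>\cdots\to0$ with $v_n/v_{n+1}\in\mathbb N$ and a continuous $f:\mathbb R\to\mathbb R$ such that, with $L=\{(v_n,x):n\ge1,\ x\in v_n\mathbb Z\}\subseteq\mathbb R^2$:

1. $f$ is not affine on any nonempty open interval. So $f|_{[0,1]}$ is not locally affine on any nonempty open subset of $[0,1]$.
2. $\mathcal R=(\mathbb R,<,+,0,L,f)$ is type B.
3. If $M_n\to\infty$ (for example if all $r_n=3$), then $f|_{[0,1]}$ is nowhere differentiable. If $M=\lim M_n<\infty$, then $f$ is $M$-Lipschitz.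
4. For every $\varepsilon>0$ some type B expansion defines an increasing homeomorphism $F$ of $[0,1]$, not affine on any nonempty open interval, with $(1-\varepsilon)|x-y|\le|F(x)-F(y)|\le(1+\varepsilon)|x-y|$.

Items 1 and 2 answer the question negatively. Item 2 has two halves. That $\mathcal R$ is not type A is easy, because $L$ was added for that purpose. That $\mathcal R$ is not type C is the hard half: we must exhibit a bounded Borel set and *prove* that it is not definable.

## 3. Folding intervals at rapidly shrinking scales

**The fold.** For rational $r\in(1,3]$ let $a=\frac{r+1}{4r}$. Since $r>1$ we have $a<\frac12$. Let $S^{(r)}:[0,1]\to\mathbb R$ be continuous with $S^{(r)}(0)=0$ and slopes $r,-r,r$ on $[0,a]$, $[a,1-a]$, $[1-a,1]$. Then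
$$S^{(r)}(a)=\tfrac{r+1}4\le1,\qquad S^{(r)}(1-a)=\tfrac{r+1}4-r+\tfrac{r+1}2=\tfrac{3-r}4\ge0,\qquad S^{(r)}(1)=\tfrac{3-r}4+\tfrac{r+1}4=1 .$$
So $S^{(r)}$ maps $[0,1]$ into $[0,1]$ and fixes the endpoints. For $r=3$ we have $a=\frac13$ and values $0,1,0,1$ at $0,\frac13,\frac23,1$. For $r=2$ we have $a=\frac38$ and values $0,\frac34,\frac14,1$ at $0,\frac38,\frac58,1$.

Given $v_n>0$, put $S_n(x)=v_n\bigl(k+S^{(r_n)}(x/v_n-k)\bigr)$ for $x\in[kv_n,(k+1)v_n]$, $k\in\mathbb Z$. Then $S_n$ is continuous and $r_n$-Lipschitz, fixes $v_n\mathbb Z$ pointwise, commutes with translation by $v_n$, and maps each $[kv_n,(k+1)v_n]$ into itself. Let $a_n=\frac{r_n+1}{4r_n}$ and let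
$$P_n=v_n\bigl(\mathbb Z+\{0,a_n,1-a_n\}\bigr)$$
be the set of its breakpoints together with $v_n\mathbb Z$.

**The recursion.** Let $f_0=\mathrm{id}$, $v_1=1$, $M_0=1$. Suppose $v_n$ is given with $1/v_n\in\mathbb N$, and $f_{n-1}$ is continuous with $f_{n-1}(x+1)=f_{n-1}(x)+1$ and $f_{n-1}(\mathbb Q)\subseteq\mathbb Q$, and is affine with slope $\pm M_{n-1}$ on each $[kv_n,(k+1)v_n]$. Put
$$f_n=f_{n-1}\circ S_n .$$
Between consecutive points of $P_n$, the map $S_n$ is affine with slope $\pm r_n$ and its image lies in one interval $[kv_n,(k+1)v_n]$. So $f_n$ is affine there with slope $\pm M_n$. Since $v_n$ and $r_n$ are rational, $f_n(\mathbb Q)\subseteq\mathbb Q$. Since $1\in v_n\mathbb Z$, $S_n(x+1)=S_n(x)+1$, and so $f_n(x+1)=f_n(x)+1$.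

The sets $P_n$ and $f_n(P_n)$ consist of rationals and are finite modulo $1$, so we can choose an integer $d_n\ge1$ with $P_n\cup f_n(P_n)\subseteq\frac{v_n}{d_n}\mathbb Z$. Write $M_n=A_n/B_n$ with positive integers $A_n,B_n$, and set
$$h_n=\max(n+1,A_n,B_n,d_n),\quad b_n=(h_n^n)!,\quad Q_n=b_nh_n^n,\quad v_{n+1}=v_n/Q_n .$$
Since $d_n\le h_n^n$, we have $d_n\mid b_n\mid Q_n$, hence $P_n\subseteq\frac{v_n}{d_n}\mathbb Z\subseteq v_{n+1}\mathbb Z$. So $f_n$ is affine with slope $\pm M_n$ on each $[kv_{n+1},(k+1)v_{n+1}]$, and $1/v_{n+1}=Q_n/v_n\in\mathbb N$. The recursion continues. As $Q_n\ge(n+1)^n$, $v_n\to0$.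

The roles of the two factors of $Q_n$ will appear in Section 6: $h_n^n$ makes a very wide gap between the scales, and the factorial $b_n$ makes it very divisible.

**The first two stages by hand, with all $r_n=3$.** Here $f_1=S_1$ has slopes $3,-3,3$ on the thirds of $[0,1]$, $P_1=\frac13\mathbb Z$, $d_1=3$, $A_1=3$, $B_1=1$, $h_1=3$, $b_1=3!=6$, $Q_1=18$ and $v_2=\frac1{18}$. Next $P_2=\frac1{54}\mathbb Z$. The values of $f_2=f_1\circ S_2$ at $0,\frac1{54},\frac2{54},\frac3{54}$ are $f_1(0),f_1(\frac1{18}),f_1(0),f_1(\frac1{18})$, that is $0,\frac16,0,\frac16$, with slopes $9,-9,9$. Since $S_2$ maps $P_2$ into $\frac1{18}\mathbb Z$ and $f_1$ maps $\frac1{18}\mathbb Z$ into $\frac16\mathbb Z$, we may take $d_2=3$. So $h_2=9$, and already $Q_2=81!\cdot81$.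

**The limit.** For $m\ge n\ge 0$ put $g_{n,m}=S_{n+1}\circ\cdots\circ S_m$, with $g_{n,n}=\mathrm{id}$. This map is $3^{m-n}$-Lipschitz, and $|S_{m+1}(x)-x|\le v_{m+1}$, so
$$|g_{n,m+1}-g_{n,m}|=|g_{n,m}\circ S_{m+1}-g_{n,m}|\le3^{m-n}v_{m+1}.$$
This is summable over $m$ since $v_{m+1}/v_m=1/Q_m\to0$. So $g_{n,m}\to g_n$ uniformly as $m\to\infty$, with $g_n$ continuous. Let
$$f=g_0 .$$

**Lemma 4.** For all $n\ge1$:

- (a) $f=f_n\circ g_n$.
- (b) $g_n(x+kv_{n+1})=g_n(x)+kv_{n+1}$ for $k\in\mathbb Z$; $|g_n(x)-x|\le v_{n+1}$; and $g_n$ fixes $v_{n+1}\mathbb Z$ pointwise.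
- (c) On each $[k\frac{v_n}{d_n},(k+1)\frac{v_n}{d_n}]$, $k\in\mathbb Z$, $f_n$ is affine with slope $M_n$ or $-M_n$, and $f_n(k\frac{v_n}{d_n})\in\frac{v_n}{B_nd_n}\mathbb Z$.

**Proof.** (a) $f_n=S_1\circ\cdots\circ S_n$, so $g_{0,m}=f_n\circ g_{n,m}$ for $m\ge n$. Let $m\to\infty$ and use continuity of $f_n$.

(b) Let $j\ge n+1$. Since $v_{n+1}\mathbb Z\subseteq v_j\mathbb Z$, $S_j$ fixes $v_{n+1}\mathbb Z$ pointwise and commutes with translation by $v_{n+1}$. Each $[kv_{n+1},(k+1)v_{n+1}]$ is a union of intervals $[k'v_j,(k'+1)v_j]$, so $S_j$ maps it into itself. These properties pass to compositions and to limits.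

(c) Since $P_n\subseteq\frac{v_n}{d_n}\mathbb Z$, no point of $P_n$ is interior to the interval, so $f_n$ is affine there with slope $\pm M_n$. Let $p$ be the largest element of $P_n$ with $p\le k\frac{v_n}{d_n}$. Then
$$f_n\Bigl(k\frac{v_n}{d_n}\Bigr)=f_n(p)\pm\frac{A_n}{B_n}\Bigl(k\frac{v_n}{d_n}-p\Bigr),$$
where $f_n(p)$ and $k\frac{v_n}{d_n}-p$ lie in $\frac{v_n}{d_n}\mathbb Z$. $\square$

Part (a) with (b) is the two-scale picture of $f$: first $g_n$ perturbs points by at most $v_{n+1}$, then $f_n$ acts with slopes $\pm M_n$.

**Proof of items 1 and 3 of Theorem 3.** Let $p<q$ be consecutive points of $P_n$. Since $p,q\in v_{n+1}\mathbb Z$, $g_n$ fixes them and $f=f_n$ at $p$ and $q$, so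
$$\left|\frac{f(q)-f(p)}{q-p}\right|=M_n,\qquad q-p\le v_n .\tag{1}$$

*Item 1.* Suppose $f$ is affine with slope $\alpha$ on a nonempty open interval $J$. For all large $n$, $J$ is longer than $2v_n$ and so contains consecutive points of $P_n$. By (1), $|\alpha|=M_n$ for all large $n$. But $M_n$ is strictly increasing because all $r_n>1$, a contradiction. A nonempty open subset of $[0,1]$ contains a nonempty open interval, so the second sentence follows.

*Item 3, $M_n\to\infty$.* Let $x\in[0,1]$. Since $0,1\in P_n$, there are consecutive $p_n<q_n$ in $P_n\cap[0,1]$ with $p_n\le x\le q_n$. If $f|_{[0,1]}$ were differentiable at $x$, the quotient over $[p_n,q_n]$ would converge to the derivative: it is the quotient with endpoint $x$ if $x$ is one of $p_n,q_n$, and otherwise it is a convex combination, with weights $\frac{x-p_n}{q_n-p_n}$ and $\frac{q_n-x}{q_n-p_n}$, of the quotients over $[p_n,x]$ and $[x,q_n]$. But its absolute value is $M_n\to\infty$.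

*Item 3, $M<\infty$.* Each $f_n$ is $M_n$-Lipschitz, and $|f-f_n|=|f_n\circ g_n-f_n|\le M_nv_{n+1}\to0$. A uniform limit of $M$-Lipschitz functions is $M$-Lipschitz. $\square$

## 4. A dense $\omega$-order from the lattices $v_n\mathbb Z$

**Proposition 5.** $\mathcal R=(\mathbb R,<,+,0,L,f)$ is not type A.

**Proof.** The sets
$$W=\{w:\exists x\,L(w,x)\}=\{v_n:n\ge1\},\qquad D=\{x\in[0,1]:\exists w\,L(w,x)\}=\bigcup_nv_n\mathbb Z\cap[0,1]$$
are definable, and $D$ is dense in $[0,1]$. For $x\in D$ let $\lambda(x)=\max\{w\in W:L(w,x)\}$. The maximum exists because every nonempty subset of $W$ has a largest element. Put $x\prec y$ iff $\lambda(x)>\lambda(y)$, or $\lambda(x)=\lambda(y)$ and $x<y$. This is a definable linear order on the infinite set $D$. If $y\preceq x$ and $\lambda(x)=v_n$, then $\lambda(y)=v_m$ with $m\le n$, so $y\in v_m\mathbb Z\subseteq v_n\mathbb Z$. As $v_n\mathbb Z\cap[0,1]$ is finite, every element of $D$ has finitely many predecessors. So the order type is $\omega$, and $D$ is a dense $\omega$-order. $\square$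

## 5. A set that ordered vector spaces cannot define

For the rest of the argument the test set is
$$X=\bigcup_{k\ge1}[2^{-2k},2^{-2k+1}),$$
a bounded Borel set. If $0<x<\frac12$, then $x\in[2^{-j},2^{-j+1})$ for a unique $j\ge2$, and $2x\in[2^{-(j-1)},2^{-(j-1)+1})$ with $j-1\ge1$. Exactly one of $j,j-1$ is even, so
$$\text{for }0<x<\tfrac12:\quad x\in X\iff2x\notin X .\tag{2}$$
To show that $X$ is not definable, we look for a point $m\in(0,\frac12)$ in an elementary extension that has the same properties as $2m$ over any given parameters. We recall the tools and try them on the simplest relevant structures, ordered vector spaces.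

**Ultrapowers.** Let $\mathcal U$ be a nonprincipal ultrafilter on $\mathbb N$, and take the $\mathcal U$-ultrapower $\mathbf R$ of $\mathbb R$ with as much structure as is wanted. Łoś's theorem says that a first-order statement holds in the ultrapower, about classes of sequences, iff it holds for $\mathcal U$-almost all coordinates. In particular true first-order statements transfer. The ultrapower is $\aleph_1$-saturated: countably many internal sets with the finite intersection property have a common point (Chang–Keisler, *Model Theory*, Thm 6.1.1). We need this only for sets that are definable with parameters in the ultrapower. For example, the conditions $0<x<\frac1j$, $j=1,2,\dots$, can be met finitely many at a time, so some $x\in\mathbf R$ meets them all: a positive infinitesimal.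

**Lemma 6 (back-and-forth).** Let $\mathfrak A$ be a structure and $\mathcal I$ a set of bijections $p:\mathrm{dom}\,p\to\mathrm{ran}\,p$ between subsets of $\mathfrak A$ such that

- (i) for $p\in\mathcal I$, $\mathrm{dom}\,p$ and $\mathrm{ran}\,p$ contain the constants and are closed under the functions of $\mathfrak A$, and $p$ is an isomorphism between these substructures;
- (ii) $p\in\mathcal I$ implies $p^{-1}\in\mathcal I$;
- (iii) for $p\in\mathcal I$ and $y\in\mathfrak A$ some $q\in\mathcal I$ extends $p$ and has $y\in\mathrm{dom}\,q$.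

Then every $p\in\mathcal I$ is elementary: $\mathfrak A\models\psi(\bar x)\iff\mathfrak A\models\psi(p\bar x)$ for every formula $\psi$ and every tuple $\bar x$ from $\mathrm{dom}\,p$.

**Proof.** Induct on $\psi$, for all $p\in\mathcal I$ at once. By (i), $t(p\bar x)=p(t(\bar x))$ for terms $t$, which gives the atomic case. Boolean combinations are immediate. Suppose $\mathfrak A\models\psi(\bar x,y)$. Take $q$ as in (iii). By induction $\mathfrak A\models\psi(q\bar x,qy)$, and $q\bar x=p\bar x$, so $\mathfrak A\models\exists y\,\psi(p\bar x,y)$. The converse is the same argument for $p^{-1}$. $\square$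

**Lemma 7 (adding one vector).** Let $K$ be a subfield of $\mathbf R$, let $\theta:V\to V'$ be an order-preserving $K$-linear bijection between $K$-subspaces of $\mathbf R$, and let $m\in\mathbf R\setminus V$. Suppose $m'\in\mathbf R$ satisfies, for all $a\in V$: $a<m$ implies $\theta(a)<m'$, and $a>m$ implies $\theta(a)>m'$. Then $m'\notin V'$, and $a+\lambda m\mapsto\theta(a)+\lambda m'$ is an order-preserving $K$-linear bijection $V\oplus Km\to V'\oplus Km'$.

**Proof.** Every $a\in V$ satisfies $a<m$ or $a>m$, so $m'\ne\theta(a)$, and $m'\notin V'$. So the map is a well-defined linear bijection. We must check that $a+\lambda m$ and $\theta(a)+\lambda m'$ have the same sign. For $\lambda=0$ this holds by assumption on $\theta$. For $\lambda>0$, $a+\lambda m>0$ iff $-a/\lambda<m$, iff $\theta(-a/\lambda)<m'$, iff $\theta(a)+\lambda m'>0$, and neither vector is $0$. For $\lambda<0$ pass to negatives. $\square$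

**Proposition 8.** Let $k$ be a countable subfield of $\mathbb R$. Then $X$ is not definable in $(\mathbb R,<,+,0,(\lambda\,\cdot)_{\lambda\in k})$.

**Proof.** Let $\mathbf R$ be the ultrapower, and let $\mathcal I$ be the set of all order-preserving $k$-linear bijections between countable $k$-subspaces of $\mathbf R$. Conditions (i) and (ii) of Lemma 6 are clear. For (iii), let $\theta:V\to V'$ be in $\mathcal I$ and $y\notin V$. The countably many conditions $x>\theta(a)$ ($a\in V$, $a<y$) and $x<\theta(a')$ ($a'\in V$, $a'>y$) can be met finitely many at a time, since the order is dense without endpoints. By saturation some $m'$ meets all of them, and Lemma 7 extends $\theta$ to $V\oplus ky$, which is again countable.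

Suppose $X$ is defined by $\varphi(x,\bar a)$ with $\bar a$ real, and let $X^*$ be its extension to $\mathbf R$. Let $V_0$ be the $k$-span of $\bar a$. By saturation there is $m$ with $0<m<\frac12$ and $m<a$ for all positive $a\in V_0$. So $m\notin V_0$, and $2m<a$ for all positive $a\in V_0$, since $a/2\in V_0$. For $a\in V_0$: if $a<m$ then $a\le0<2m$, and if $a>m$ then $a>0$ and so $a>2m$. By Lemma 7 with $\theta=\mathrm{id}_{V_0}$ and $m'=2m$, some map in $\mathcal I$ fixes $\bar a$ and sends $m$ to $2m$. It is elementary, so $m\in X^*\iff2m\in X^*$, contradicting the transfer of (2). $\square$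

**Where this argument stops for $\mathcal R=(\mathbb R,<,+,0,L,f)$.** The first thing to try is the same map $m\mapsto2m$ with $m$ tiny. Three things go wrong.

*Parity.* For $0<x<1$ let $\omega(x)=\max\{w\in W:w\le x\}$, which is definable. Consider the formula "$L(\omega(x),x/2)$". If $m$ and $2m$ both lie in $[v_{n+1},v_n)$ and $m/v_{n+1}$ is an odd integer, the formula is true at $2m$ and false at $m$. So being tiny is not enough: $m$ must be as divisible as $2m$ with respect to the lattice $v_{n+1}\mathbb Z$. But saturation, as used above, controls only the cut of $m$.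

*Folds.* If $m<a_nv_n<2m<(1-a_n)v_n$, then $m$ and $2m$ lie on two sides of a fold of $f_n$, where the slope changes sign. So $m$ must be much smaller than the scale $v_n$ above it. It must also be much larger than $v_{n+1}$, where $g_n$ acts.

*Bounded ratios.* There may be no room for that. With $v_n=4^{1-n}$ instead of our $v_n$, the set $X$ *is* definable from $L$: it is the set of $x$ such that $w\le x<w+w$ for some $w\in W$ with $w<1$, because $[2^{-2k},2^{-2k+1})=[4^{-k},2\cdot4^{-k})$.

The way out is to work inside one gap $v_{N+1}\ll m\ll v_N$ with $N$ infinite in the ultrapower. There we move only a "middle" component, made of vectors divisible in $v_{N+1}\mathbb Z^*$ by everything relevant, and keep fixed what is of size about $v_N$ or larger and what is of size about $v_{N+1}$ or smaller. In the middle $f$ can only multiply by $\pm M_N$, so the middle is an ordered vector space and the proof of Proposition 8 applies to it.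

## 6. Three layers of the ultrapower at an infinite index

From now on $\mathbf R$ is the $\mathcal U$-ultrapower of the real field with all the objects above: $\mathbb N$, $\mathbb Z$, $L$, $f$, $X$, $n\mapsto v_n,A_n,B_n,d_n,h_n,b_n$, $(n,x)\mapsto f_n(x),g_n(x)$, factorials and powers on $\mathbb N$, and so on. Write $\mathbb Z^*,\mathbb N^*$ for the ultrapowers of $\mathbb Z,\mathbb N$. The other objects, except $X$, keep their names, with indices now in $\mathbb N^*$; write $X^*$ for the extension of $X$. Lemma 4 and the other statements above transfer.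

**Step 1: fix the gap.** Fix an infinite $N\in\mathbb N^*$. Write $A,B,d,h,b$ for $A_N,B_N,d_N,h_N,b_N$, and let
$$\mu=M_N=A/B,\qquad\beta=b\,v_{N+1}.$$
Since $v_N=Q_Nv_{N+1}=h^Nb\,v_{N+1}$, we have $v_N=h^N\beta$. As $h\ge N+1$, $h$ is infinite. Below, $i,j$ range over standard natural numbers.

**Step 2: choose the scalars.** Let $K=\mathbb Q(A,B,d)\subseteq\mathbf R$, a countable subfield containing $\mu$ and $1/d$.

**Lemma 9.** Every $\lambda\in K^\times$ is $\pm P/Q$ with $P,Q\in\mathbb N^*$ and $1\le P,Q\le h^j$ for some $j$. In particular $h^{-j}\le|\lambda|\le h^j$, and $Q\mid b$.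

**Proof.** $\lambda$ is a quotient of two nonzero values of polynomials with integer coefficients at $(A,B,d)$. Such a value is a nonzero element of $\mathbb Z^*$. Since $1\le A,B,d\le h$, its absolute value is at most $ch^i$ for some standard $c,i$, and $c\le h$ because $h$ is infinite. This gives $P,Q\le h^j$, and the bounds on $|\lambda|$ follow. Finally $Q\le h^j\le h^N$, because $N$ is infinite, so $Q$ divides $(h^N)!=b$ by transfer. $\square$

**Step 3: define what is negligible at the bottom and at the top.** Let
$$O_-=\{x:\exists j\ |x|\le h^j\beta\},\qquad O_+=\{x:\forall j\ |x|\le h^{-j}v_N\}.$$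
Both are convex. They are closed under addition since $2h^j\le h^{j+1}$, and under multiplication by $K$ by Lemma 9: a factor of size at most $h^i$ only shifts $j$. So they are convex $K$-subspaces of $\mathbf R$. Moreover $O_-\subseteq O_+$, since $h^j\beta=h^{j-N}v_N\le h^{-i}v_N$ for all $i,j$. For example, $z=h^{\lfloor N/2\rfloor}\beta$ lies in $O_+$ but not in $O_-$: it exceeds every $h^j\beta$, and $z=h^{\lfloor N/2\rfloor-N}v_N\le h^{-j}v_N$ for every $j$.

**Step 4: find enough divisible vectors.** Let
$$\Lambda=\{x\in\mathbf R:\lambda x\in v_{N+1}\mathbb Z^*\text{ for all }\lambda\in K\}.$$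
This is a $K$-subspace of $\mathbf R$, and $\Lambda\subseteq v_{N+1}\mathbb Z^*$ (take $\lambda=1$).

*$\beta\mathbb Z^*\subseteq\Lambda$, and $\Lambda+O_-=\mathbf R$.* If $z\in\mathbb Z^*$ and $\lambda=\pm P/Q$ is as in Lemma 9, then $\lambda\beta z=\pm P\frac bQzv_{N+1}\in v_{N+1}\mathbb Z^*$ since $Q\mid b$. Every $x\in\mathbf R$ is within $\beta$ of $\beta\mathbb Z^*$, and $[-\beta,\beta]\subseteq O_-$. This is the reason for the factorial: up to an error in $O_-$, every element is divisible.

*$v_N\mathbb Z^*\subseteq\beta\mathbb Z^*\subseteq\Lambda$,* since $v_N=h^N\beta$. Let $E_0\subseteq\Lambda$ be the $K$-span of $v_N\mathbb Z^*$.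

*$E_0\cap O_+=0$.* By Lemma 9, with common denominators, each element of $E_0$ is $\frac zQv_N$ with $z\in\mathbb Z^*$ and $1\le Q\le h^j$ for some $j$. If it is nonzero, its absolute value is at least $h^{-j}v_N>h^{-j-1}v_N$, so it is not in $O_+$.

**Step 5: split $\mathbf R$.** Choose a $K$-subspace $\mathrm{Mid}$ with $\Lambda\cap O_+=\mathrm{Mid}\oplus(\Lambda\cap O_-)$, and a $K$-subspace $C\supseteq E_0$ with $\Lambda=C\oplus(\Lambda\cap O_+)$. The latter is possible because $E_0\cap O_+=0$.

**Lemma 10.** $\mathbf R=C\oplus\mathrm{Mid}\oplus O_-$ and $O_+=\mathrm{Mid}\oplus O_-$. For $c\in C$, $m\in\mathrm{Mid}$, $l\in O_-$, the sign of $c+m+l$ is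
$$\text{that of }c\text{ if }c\ne0,\quad\text{that of }m\text{ if }c=0\ne m,\quad\text{that of }l\text{ if }c=m=0 .\tag{3}$$

**Proof.** By choice, $\Lambda=C\oplus\mathrm{Mid}\oplus(\Lambda\cap O_-)$. So $C+\mathrm{Mid}+O_-=\Lambda+O_-=\mathbf R$. If $c+m+l=0$, then $l=-(c+m)\in\Lambda\cap O_-$, and directness of the decomposition of $\Lambda$ gives $c=m=l=0$.

We have $C\cap O_+=C\cap(\Lambda\cap O_+)=0$ and $\mathrm{Mid}\cap O_-=\mathrm{Mid}\cap(\Lambda\cap O_-)=0$. Clearly $\mathrm{Mid}+O_-\subseteq O_+$. If $c+m+l\in O_+$, then $c\in C\cap O_+=0$. So $O_+=\mathrm{Mid}\oplus O_-$.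

If $c\ne0$, then $c\notin O_+$, so by convexity $|c|$ exceeds every element of $O_+$, in particular $|m+l|$. If $c=0\ne m$, then $m\notin O_-$, so $|m|>|l|$ in the same way. The last case is trivial. $\square$

## 7. Partial isomorphisms that move only the middle layer

Let $\theta:V\to V'$ be an order-preserving $K$-linear bijection between countable $K$-subspaces of $\mathrm{Mid}$. Define
$$\tilde\theta:C\oplus V\oplus O_-\to C\oplus V'\oplus O_-,\qquad\tilde\theta(c+m+l)=c+\theta(m)+l .$$
Let $\mathcal I$ be the set of all such $\tilde\theta$. It is closed under inverses, since $\tilde\theta^{-1}$ is the map belonging to $\theta^{-1}$.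

**Lemma 11.** The domain of $\tilde\theta$ is closed under $+$ and $f$, and $\tilde\theta$ is an isomorphism onto its image for $<,+,0,L,f$.

**Proof.** **Step 1: addition and order.** The domain is a subspace and $\tilde\theta$ is an additive bijection onto its image. By (3), $\tilde\theta$ preserves signs, because $\theta$ does. So it preserves $<$.

**Step 2: the predicate $L$.** First, $\tilde\theta$ fixes every $v_n$, $n\in\mathbb N^*$. Indeed, if $n\le N$ then $v_n\in v_N\mathbb Z^*\subseteq E_0\subseteq C$, and if $n\ge N+1$ then $0<v_n\le v_{N+1}\le\beta$, so $v_n\in O_-$. By injectivity, $\tilde\theta(y)=v_n\iff y=v_n$. It remains to compare $x=c+m+l$ with $\tilde\theta(x)$ relative to $v_n\mathbb Z^*$.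

If $n\le N$, then $v_n\mathbb Z^*\subseteq v_N\mathbb Z^*\subseteq C$ is fixed pointwise by $\tilde\theta$ and $\tilde\theta^{-1}$, so $x\in v_n\mathbb Z^*\iff\tilde\theta(x)\in v_n\mathbb Z^*$.

If $n\ge N+1$, then $c+m$ and $c+\theta(m)$ lie in $\Lambda\subseteq v_{N+1}\mathbb Z^*\subseteq v_n\mathbb Z^*$. So $x\in v_n\mathbb Z^*$ and $\tilde\theta(x)\in v_n\mathbb Z^*$ are both equivalent to $l\in v_n\mathbb Z^*$. This is how the parity obstruction disappears.

**Step 3: compute $f(x)$ for $x=c+m+l$ in the domain.** As $c+m\in v_{N+1}\mathbb Z^*$, Lemma 4(b) gives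
$$g_N(x)=c+m+l',\qquad l'=g_N(l),\qquad|l'-l|\le v_{N+1}\le\beta .$$
So $l'\in O_-$. Put $u=m+l'\in O_+$. By Lemma 4(a), $f(x)=f_N(c+u)$.

Locate $c$ in the grid of Lemma 4(c): let $k=\lfloor cd/v_N\rfloor\in\mathbb Z^*$ and $e=kv_N/d$, so $e\le c<e+v_N/d$. Since $1/d\in K$, both $e$ and $v_N/d$ lie in $E_0\subseteq C$. For $k'\in\mathbb Z^*$ let $s_{k'}\mu$, $s_{k'}=\pm1$, be the slope of $f_N$ on $[k'v_N/d,(k'+1)v_N/d]$. By Lemma 4(c), $f_N(e)\in\frac{v_N}{Bd}\mathbb Z^*\subseteq E_0\subseteq C$.

*Case $c\ne e$.* Then $c-e$ and $e+v_N/d-c$ are positive elements of $C$, hence not in $O_+$, hence larger than $|u|$. So $c+u\in[e,e+v_N/d]$ and $f_N(c+u)=f_N(c)+s\mu u$ with $s=s_k$. Also $f_N(c)=f_N(e)+s_k\mu(c-e)\in C$, as $\mu\in K$.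

*Case $c=e$.* Then $|u|\le h^{-2}v_N<v_N/d$, because $d\le h$. So $f_N(c+u)=f_N(c)+s\mu u$ with $s=s_k$ if $u\ge0$ and $s=s_{k-1}$ if $u<0$. Also $f_N(c)=f_N(e)\in C$.

In both cases
$$f(x)=f_N(c)+s\mu m+s\mu l',\qquad f_N(c)\in C,\quad s\mu m\in V,\quad s\mu l'\in O_- ,\tag{4}$$
where $s$ depends only on $c$ and the sign of $m+l'$. In particular $f(x)$ is in the domain.

**Step 4: compare with $f(\tilde\theta(x))$.** For $\tilde\theta(x)=c+\theta(m)+l$ the computation of Step 3 applies with the same $c$ and the same $l'=g_N(l)$. By (3), $\theta(m)+l'$ has the same sign as $m+l'$, so $s$ is the same too. Hence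
$$f(\tilde\theta(x))=f_N(c)+s\mu\theta(m)+s\mu l'=\tilde\theta(f(x)).\qquad\square$$

## 8. Filling cuts in the middle layer, and the type of $\mathcal R$

To extend a map in $\mathcal I$ by one point we must fill a cut by an element of $\mathrm{Mid}$ itself. The set $\mathrm{Mid}$ came from a choice of complement and need not be internal, so we cannot apply saturation inside it. Instead we find $x\in O_+$ with margins larger than all of $O_-$, and then discard its $O_-$-component.

**Lemma 12.** Let $\theta:V\to V'$ be as in Section 7, and let $V=\mathsf A\cup\mathsf B$ with $\mathsf A<\mathsf B$ (one of the two may be empty). There is $m'\in\mathrm{Mid}$ with $\theta(a)<m'<\theta(a')$ for all $a\in\mathsf A$, $a'\in\mathsf B$.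

**Proof.** **Step 1: the conditions.** Consider the countably many conditions on $x$, for all $j$,
$$x>\theta(a)+h^j\beta\ (a\in\mathsf A),\qquad x<\theta(a')-h^j\beta\ (a'\in\mathsf B),\qquad|x|<h^{-j}v_N .$$

**Step 2: finitely many can be met.** Take finitely many, all with $j\le J$. Since $0\in V$ lies in $\mathsf A$ or $\mathsf B$, we may add a condition for $0$, and so assume that some element of $\mathsf A$ or of $\mathsf B$ occurs. Let $a_0$ be the largest $a\in\mathsf A$ and $a_0'$ the smallest $a'\in\mathsf B$ that occur, if any.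

- If both occur, take $x=\frac12(\theta(a_0)+\theta(a_0'))$. The element $\frac12(\theta(a_0')-\theta(a_0))$ of $\mathrm{Mid}$ is positive, so it is not in $O_-$ and exceeds $h^J\beta$. Thus $x$ is more than $h^J\beta$ above $\theta(a_0)$ and below $\theta(a_0')$.
- If only $a_0$ occurs, take $x=\theta(a_0)+h^{J+1}\beta$.
- If only $a_0'$ occurs, take $x=\theta(a_0')-h^{J+1}\beta$.

In each case $x\in\mathrm{Mid}+O_-=O_+$, so $|x|\le h^{-J-1}v_N<h^{-J}v_N$. All chosen conditions hold.

**Step 3: saturate and project.** By saturation some $x$ satisfies all conditions. By the third kind, $x\in O_+$, so $x=m'+l_0$ with $m'\in\mathrm{Mid}$, $l_0\in O_-$. We have $|l_0|\le h^j\beta$ for some $j$. For this $j$ the first two kinds give $m'=x-l_0>\theta(a)$ and $m'<\theta(a')$ for all $a\in\mathsf A$, $a'\in\mathsf B$. $\square$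

**Proposition 13.** Every $p\in\mathcal I$ is elementary for formulas in the language $\{<,+,0,L,f\}$.

**Proof.** We check the hypotheses of Lemma 6. Condition (i) is Lemma 11, applied to $\theta$ and $\theta^{-1}$, and (ii) was noted in Section 7. For (iii), let $\tilde\theta\in\mathcal I$ with $\theta:V\to V'$, and $y=c+m+l\in\mathbf R$. If $m\in V$, then $y$ is already in the domain. Otherwise let $\mathsf A=\{a\in V:a<m\}$ and $\mathsf B=\{a\in V:a>m\}$. Then $V=\mathsf A\cup\mathsf B$ and $\mathsf A<\mathsf B$. Lemma 12 gives $m'\in\mathrm{Mid}$, and by Lemma 7, $\theta$ extends to an order-preserving $K$-linear bijection $V\oplus Km\to V'\oplus Km'$ with $m\mapsto m'$. These are countable $K$-subspaces of $\mathrm{Mid}$ because $K$ is countable. The associated map is in $\mathcal I$, extends $\tilde\theta$, and has $y$ in its domain. $\square$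

**Proposition 14.** $X$ is not definable in $\mathcal R=(\mathbb R,<,+,0,L,f)$. So $\mathcal R$ is not type C.

**Proof.** Suppose $X=\{x:\mathcal R\models\varphi(x,a_1,\dots,a_k)\}$ with $a_i\in\mathbb R$. By Łoś's theorem, $X^*=\{x:\mathbf R\models\varphi(x,\bar a)\}$, and by (2), for $0<x<\frac12$ in $\mathbf R$, $x\in X^*\iff2x\notin X^*$.

**Step 1: find $m$ below the parameters.** Write $a_i=c_i+m_i+l_i$ as in Lemma 10, and let $V_0\subseteq\mathrm{Mid}$ be the $K$-span of $m_1,\dots,m_k$, which is countable. Lemma 12 with $\theta=\mathrm{id}_{V_0}$, $\mathsf A=\{a\in V_0:a\le0\}$ and $\mathsf B=\{a\in V_0:a>0\}$ gives $m\in\mathrm{Mid}$ with $0<m<a$ for all positive $a\in V_0$. So $m\notin V_0$. As $V_0$ is closed under halving, also $0<2m<a$ for all positive $a\in V_0$.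

**Step 2: double $m$.** For $a\in V_0$: if $a<m$ then $a\le0<2m$, and if $a>m$ then $a>0$, so $a>2m$. By Lemma 7, with $\theta=\mathrm{id}_{V_0}$ and $m'=2m$, there is an order-preserving $K$-linear bijection $\theta$ of $V_0\oplus Km$ onto itself that is the identity on $V_0$ and sends $m$ to $2m$.

**Step 3: contradiction.** The map $\tilde\theta\in\mathcal I$ fixes $a_i=c_i+m_i+l_i$ for all $i$ and sends $m$ to $2m$. By Proposition 13, $m\in X^*\iff2m\in X^*$. But $m\in O_+$, so $0<m\le h^{-1}v_N<\frac12$, and $m\in X^*\iff2m\notin X^*$. This is a contradiction. $\square$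

**Proof of item 2 of Theorem 3.** By Proposition 5, $\mathcal R$ is not type A, and by Proposition 14 it is not type C. So $\mathcal R$ is type B. $\square$

Together with item 1, this answers the question: no. With all $r_n=3$ the function $f|_{[0,1]}$ is even nowhere differentiable, by item 3.

## 9. Bi-Lipschitz homeomorphisms with constants close to $1$

**Proof of item 4 of Theorem 3.** **Step 1: choose small folds.** Take $r_n=1+2^{-n-1}$, a rational in $(1,3]$. Then
$$M=\prod_{n\ge1}(1+2^{-n-1})\le\exp\Bigl(\sum_{n\ge1}2^{-n-1}\Bigr)=e^{1/2}<2,$$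
so $f$ is $2$-Lipschitz by item 3. Moreover $f(0)=0$ and $f(1)=1$, since all $S_n$ fix $\mathbb Z$ pointwise.

**Step 2: add a large multiple of the identity.** Given $\varepsilon>0$, choose an integer $k\ge3$ with $3/(k+1)\le\varepsilon$, and put
$$F(x)=\frac{kx+f(x)}{k+1}\qquad(x\in[0,1]).$$
This is definable in $\mathcal R$: $y=F(x)$ iff $(k+1)y=kx+f(x)$. For $x<y$ in $[0,1]$ we have $-2(y-x)\le f(y)-f(x)\le2(y-x)$, hence
$$\Bigl(1-\frac3{k+1}\Bigr)(y-x)=\frac{k-2}{k+1}(y-x)\le F(y)-F(x)\le\frac{k+2}{k+1}(y-x)=\Bigl(1+\frac1{k+1}\Bigr)(y-x).$$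
Since $k\ge3$, the left constant is positive, so $F$ is strictly increasing. With $F(0)=0$ and $F(1)=1$, $F$ is an increasing homeomorphism of $[0,1]$, and its constants lie in $[1-\varepsilon,1+\varepsilon]$.

**Step 3: $F$ is nowhere affine.** If $F$ were affine on a nonempty open interval, so would be $f(x)=(k+1)F(x)-kx$, contradicting item 1. Since $\mathcal R$ is type B by item 2, item 4 is proved. $\blacksquare$
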